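\title{Matrices of determinant one over $H^\infty(\mathbb D^d)$ that are not products of elementary matrices}

\begin{abstract}
We disprove the conjecture that every matrix of determinant one over the Hardy algebra $H^\infty(U)$ is a product of elementary matrices when $U$ is a polydisc or a ball in $\mathbb C^d$. For all $d\ge3$ and $n\ge2$ we give an explicit element of $SL_n(H^\infty(\mathbb D^d))$ outside $E_n(H^\infty(\mathbb D^d))$. The obstruction is a mean degree: we identify $\mathbb D^3$ with a product of three strips and average the form $\operatorname{tr}(A^{-1}dA)^3$ over large cubes in $\mathbb R^3$. This produces a surjective homomorphism $SL_n(H^\infty(U))\to\ell^\infty/c_0$ that is trivial on $E_n$ whenever $\mathbb D^3$ is a holomorphic retract of $U$. The conjectured equality does hold for $n=1$ and for $d=1$, and matrices that extend continuously to the closed polydisc or ball are products of elementary matrices.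
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a commutative unital ring and $n\ge1$. We write $I_n$ for the identity matrix and $\mathbf e_{ij}$ for the matrix with $1$ in position $(i,j)$ and $0$ elsewhere. An \emph{elementary matrix} is a matrix $E_{ij}(\alpha)=I_n+\alpha\,\mathbf e_{ij}$ with $i\ne j$ and $\alpha\in R$. The group $SL_n(R)$ consists of the $n\times n$ matrices over $R$ of determinant $1$, and $E_n(R)$ is its subgroup generated by the elementary matrices. Multiplying by elementary matrices performs row and column operations, so $SL_n(R)=E_n(R)$ says that Gaussian elimination can be carried out inside $R$. When $R$ is a ring of complex-valued functions, elimination can be carried out at each point separately, and the question is whether one finite sequence of operations, with multipliers in $R$, works at all points at once.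

For an open set $U\subseteq\mathbb C^d$, the Hardy algebra $H^\infty(U)$ is the Banach algebra of bounded holomorphic functions on $U$ with the supremum norm. Let $\mathbb D$ be the open unit disc, $\mathbb D^d$ the open unit polydisc, and $\mathbb B_d=\{z\in\mathbb C^d:|z_1|^2+\dots+|z_d|^2<1\}$ the open unit ball. The problem treated here comes from \cite{Sasane}.

\begin{quote}
\textbf{Conjecture.} \emph{If $U=\mathbb D^d$ or $U=\mathbb B_d$, then $SL_n(H^\infty(U))=E_n(H^\infty(U))$ for all $n\ge1$ and $d\ge1$.}
\end{quote}

There is a good reason to expect this. Over a commutative Banach algebra $R$, the group $E_n(R)$ is the path component of $I_n$ in $SL_n(R)$ (Proposition~\ref{prop:component}), so the conjecture says that $SL_n(H^\infty(U))$ is path connected in the norm topology. The polydisc and the ball contract to the origin through the holomorphic maps $z\mapsto rz$, and the family $A(rz)$, $0\le r\le1$, joins a matrix $A$ to a constant. This argument is correct when $A$ is continuous up to the boundary, and in one variable the conjecture holds for a different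 reason.

\begin{theorem}\label{thm:positive}
\begin{itemize}
\item[(i)] $SL_1(H^\infty(U))=E_1(H^\infty(U))$ for every open $U\subseteq\mathbb C^d$, and $SL_n(H^\infty(\mathbb D))=E_n(H^\infty(\mathbb D))$ for every $n\ge1$.
\item[(ii)] If $U=\mathbb D^d$ or $U=\mathbb B_d$ and the entries of $A\in SL_n(H^\infty(U))$ extend continuously to $\overline U$, then $A\in E_n(H^\infty(U))$.
\end{itemize}
\end{theorem}

Nevertheless the conjecture is false. Below, $A\oplus B$ is the block diagonal matrix with blocks $A$ and $B$.

\begin{theorem}\label{thm:counter}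
Let $d\ge3$ and $n\ge2$. Then $SL_n(H^\infty(\mathbb D^d))\ne E_n(H^\infty(\mathbb D^d))$. Explicitly, for $w\in\mathbb C^3$ put
\[
s_j=\sin w_j,\qquad m=\cos w_1+\cos w_2+\cos w_3-2,\qquad q=m^2+s_1^2+s_2^2+s_3^2,
\]
\[
F(w)=\begin{pmatrix} m+is_3& s_2+is_1\\ -s_2+is_1& m-is_3\end{pmatrix}\begin{pmatrix} q^{-1}&0\\0&1\end{pmatrix},
\]
and substitute $w_j=\frac{2a}{\pi}\log\frac{1+z_j}{1-z_j}$ for $j=1,2,3$. For every sufficiently small $a>0$, the matrix $F\oplus I_{n-2}$ is an element of $SL_n(H^\infty(\mathbb D^d))$ that does not lie in $E_n(H^\infty(\mathbb D^d))$. In particular $F$ stays non-elementary after adding an identity block of any size.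
\end{theorem}

The failure is large, and it passes to every domain that has $\mathbb D^3$ as a holomorphic retract. Let $\ell^\infty(\mathbb N;\mathbb R)$ be the additive group of bounded real sequences and $c_0(\mathbb N;\mathbb R)$ the subgroup of null sequences. Let $SL(R)$ and $E(R)$ be the unions of the groups $SL_n(R)$ and $E_n(R)$ under the inclusions $A\mapsto A\oplus1$, and let $SK_1(R)=SL(R)/E(R)$.

\begin{theorem}\label{thm:onto}
Let $U\subseteq\mathbb C^d$ be open, and suppose that there are holomorphic maps $\iota:\mathbb D^3\to U$ and $p:U\to\mathbb D^3$ with $p\circ\iota=\mathrm{id}$. Then for every $n\ge2$ there is a surjective group homomorphism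
\[
\Psi_n:SL_n(H^\infty(U))\to\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)
\]
that is trivial on $E_n(H^\infty(U))$, and $\Psi_{n+1}(A\oplus1)=\Psi_n(A)$. Hence $E_n(H^\infty(U))$ has index exactly $2^{\aleph_0}$ in $SL_n(H^\infty(U))$, and $SK_1(H^\infty(U))$ surjects onto $\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)$. The hypothesis holds for
\begin{itemize}
\item[(a)] $U=\mathbb D^d$ with $d\ge3$;
\item[(b)] $U=\mathbb D^3\times V$ with $V\ne\emptyset$ open;
\item[(c)] products of at least three balls, of any dimensions $\ge1$;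
\item[(d)] the unit ball, in operator norm, of the $k\times l$ matrices with $k,l\ge3$.
\end{itemize}
\end{theorem}

For polydiscs, then, the equality holds if $n=1$ or $d=1$ and fails if $n\ge2$ and $d\ge3$. We do not settle the cases $\mathbb D^2$ and $\mathbb B_d$ ($d\ge2$) with $n\ge2$. They are not needed to refute the conjecture, which asserts equality for all polydiscs.

The idea of the proof is as follows. The substitution in Theorem~\ref{thm:counter} turns $\mathbb D^3$ into a product of three horizontal strips, which contains $\mathbb R^3$. A bounded holomorphic matrix $A$ has bounded derivatives on $\mathbb R^3$, so the integral of the $3$-form $\operatorname{tr}(A^{-1}dA)^3$ over a cube of side $L$ is $O(L^3)$. This form vanishes for an elementary matrix and is additive under products up to an exact form, which contributes only a boundary term. For a product of finitely many elementary matrices the integral is therefore $O(L^2)$. The matrix $F$, on the other hand, is periodic and covers the sphere $S^3$ once in each period cube, so its integral grows like $L^3$.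

Section~\ref{sec:component} proves Theorem~\ref{thm:positive} and shows where the dilation argument breaks. Section~\ref{sec:model} works out the idea for $1\times1$ matrices in one variable. Section~\ref{sec:Phi} constructs the invariant, Section~\ref{sec:degree} computes it for $F$, Section~\ref{sec:image} determines its image, and Section~\ref{sec:retract} proves Theorem~\ref{thm:onto}.

\section{Elementary matrices and the identity component}\label{sec:component}

Left multiplication by $E_{ij}(\alpha)$ adds $\alpha$ times row $j$ to row $i$, and right multiplication adds $\alpha$ times column $i$ to column $j$. If $B$ arises from $A$ by such operations, then $A\in E_n(R)$ if and only if $B\in E_n(R)$. If $B\in E_{n-1}(R)$, then $1\oplus B\in E_n(R)$. A unital ring homomorphism $\varphi:R\to R'$, applied entrywise, maps $SL_n(R)$ into $SL_n(R')$ and $E_{ij}(\alpha)$ to $E_{ij}(\varphi(\alpha))$, hence $E_n(R)$ into $E_n(R')$.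

\begin{lemma}[Whitehead's lemma]\label{lem:whitehead}
If $u\in R$ is a unit and $n\ge2$, then $\operatorname{diag}(u,u^{-1},1,\dots,1)\in E_n(R)$.
\end{lemma}

\begin{proof}
It suffices to take $n=2$. Multiplying out gives
\[
\omega(u):=E_{12}(u)E_{21}(-u^{-1})E_{12}(u)=\begin{pmatrix}0&u\\-u^{-1}&0\end{pmatrix},
\]
and $\omega(u)\,\omega(-1)=\operatorname{diag}(u,u^{-1})$.
\end{proof}

Elimination needs an invertible pivot. The next two statements give two situations in which one is available. A ring $R$ has \emph{Bass stable rank $1$} if, whenever $\alpha R+\beta R=R$, there is $h\in R$ such that $\alpha+h\beta$ is a unit. A field has this property: take $h=0$ if $\alpha\ne0$ and $h=1$ if $\alpha=0$.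

\begin{lemma}\label{lem:stable}
If $R$ has Bass stable rank $1$, then $SL_n(R)=E_n(R)$ for all $n\ge1$. In particular $SL_n(\mathbb C)=E_n(\mathbb C)$.
\end{lemma}

\begin{proof}
We use induction on $n$; for $n=1$ both groups are trivial. Let $n\ge2$ and let $A\in SL_n(R)$ have first column $(\alpha_1,\dots,\alpha_n)^T$. Expanding $\det A=1$ along this column gives $\sum_jx_j\alpha_j=1$ with $x_j\in R$. Put $\beta=\sum_{j\ge2}x_j\alpha_j$. Then $\alpha_1R+\beta R=R$, so $u=\alpha_1+h\beta$ is a unit for some $h$. Adding $hx_j$ times row $j$ to row $1$, for each $j\ge2$, makes the $(1,1)$ entry $u$. Adding $u^{-1}(1-\alpha_2)$ times row $1$ to row $2$ makes the $(2,1)$ entry $1$. Adding $1-u$ times row $2$ to row $1$ makes the $(1,1)$ entry $1$. With this pivot, row operations clear the rest of the first column and column operations clear the rest of the first row. The result is $1\oplus A'$ with $A'\in SL_{n-1}(R)=E_{n-1}(R)$.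
\end{proof}

\begin{proposition}\label{prop:component}
Let $R$ be a commutative unital Banach algebra, and give $SL_n(R)$ the norm topology. Then $E_n(R)$ is an open and closed subgroup and is the path component of $I_n$. In particular it is a normal subgroup.
\end{proposition}

\begin{proof}
The inverse of $A\in SL_n(R)$ is its adjugate, whose entries are polynomials in those of $A$, so $SL_n(R)$ is a topological group.

We first show by induction that $E_n(R)$ contains a neighborhood $\mathcal N_n$ of $I_n$; the case $n=1$ is trivial. Write $B=\begin{pmatrix}b&\eta\\ \zeta&C\end{pmatrix}\in SL_n(R)$ with $b\in R$ and $\|b-1\|<1$. Then $b$ is invertible by the Neumann series, and row and column operations with pivot $b$ turn $B$ into $b\oplus B'$, where $B'=C-b^{-1}\zeta\eta$. Left multiplication by $\operatorname{diag}(b^{-1},b,1,\dots,1)$, which lies in $E_n(R)$ by Lemma~\ref{lem:whitehead}, gives $1\oplus B''$ with $B''=\operatorname{diag}(b,1,\dots,1)B'\in SL_{n-1}(R)$. The map $B\mapsto B''$ is continuous and sends $I_n$ to $I_{n-1}$, so we may take for $\mathcal N_n$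 the preimage of $\mathcal N_{n-1}$.

Hence $E_n(R)$, which contains $A\mathcal N_n$ along with each of its elements $A$, is open. Its complement is a union of cosets and is open as well, so every path from $I_n$ stays in $E_n(R)$. Conversely, a product $\prod_\nu E_{i_\nu j_\nu}(\alpha_\nu)$ is joined to $I_n$ by the path $t\mapsto\prod_\nu E_{i_\nu j_\nu}(t\alpha_\nu)$. Conjugation is a homeomorphism fixing $I_n$, so it preserves the path component of $I_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
(i) For $n=1$ both groups are $\{1\}$. The algebra $H^\infty(\mathbb D)$ has Bass stable rank $1$ by Treil's theorem \cite{Treil}, so Lemma~\ref{lem:stable} applies.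

(ii) Put $A_r(z)=A(rz)$ for $0\le r\le1$. Since $rU\subseteq U$, each $A_r$ lies in $SL_n(H^\infty(U))$. The entries of $A$ are uniformly continuous on the compact set $\overline U$, and $|rz-r'z|\le\sqrt d\,|r-r'|$ there, so $r\mapsto A_r$ is norm-continuous on $[0,1]$. The constant matrix $A_0$ lies in $SL_n(\mathbb C)=E_n(\mathbb C)$ by Lemma~\ref{lem:stable}. Since $E_n(H^\infty(U))$ is a path component, it contains $A_1=A$.
\end{proof}

Continuity up to the boundary was used only for the continuity of $r\mapsto A_r$ at $r=1$, and there it cannot be dropped.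

\begin{example}\label{ex:dilation}
Let $f(z)=\exp\bigl(i\log\frac{1+z}{1-z}\bigr)$ on $\mathbb D$. The logarithm has imaginary part in $(-\pi/2,\pi/2)$, so $f$ and $1/f$ are bounded by $e^{\pi/2}$. Fix $r<1$. As $x\uparrow1$ along the real axis, $f(rx)\to f(r)$, while $f(x)$ runs around the unit circle infinitely often and takes the value $-f(r)$ along a sequence $x\uparrow1$. Hence $\|f_r-f\|_\infty\ge2$ for every $r<1$. Still, $\operatorname{diag}(f,1/f)$ lies in $E_2(H^\infty(\mathbb D))$ by Lemma~\ref{lem:whitehead}.
\end{example}

So the dilation argument proves nothing for general $A$, and its failure is no obstruction either. To disprove the conjecture we need an invariant that sees the oscillation of $A$ near the boundary.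

\section{A model case: the mean winding number on a strip}\label{sec:model}

For $a>0$ let $S_a=\{w\in\mathbb C:|\operatorname{Im}w|<a\}$. The map $w\mapsto e^{\pi w/2a}$ is a biholomorphism from $S_a$ onto the right half-plane and $\zeta\mapsto\frac{\zeta-1}{\zeta+1}$ is one from the right half-plane onto $\mathbb D$. The composite $w\mapsto\tanh(\pi w/4a)$ has inverse $z\mapsto\frac{2a}{\pi}\log\frac{1+z}{1-z}$. Applying it in each variable gives a ring isomorphism $H^\infty(\mathbb D^d)\cong H^\infty(S_a^d)$, which preserves $SL_n$ and $E_n$.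

The strip has two advantages over the disc. It is invariant under real translations, so it carries periodic functions. And every real point is at distance $a$ from the boundary, so Cauchy's estimate in the variable $w_j$, on discs of radius $r<a$ with $r\to a$, gives
\begin{equation}\label{eq:cauchy}
|\partial_jf(x)|\le\|f\|_\infty/a\qquad(f\in H^\infty(S_a^d),\ x\in\mathbb R^d).
\end{equation}

Fix once and for all $L_k=k!$ for $k\ge1$. We write $[(y_k)]$ for the class of a bounded complex sequence in $\ell^\infty(\mathbb N;\mathbb C)/c_0(\mathbb N;\mathbb C)$. This quotient carries the norm $\limsup_k|y_k|$, and it contains $\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)$ as the subgroup of classes of real sequences.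

The simplest analog of our question concerns the group of units of $R=H^\infty(S_a)$. The exponentials $e^h$, $h\in R$, form a subgroup. It contains the ball $\|f-1\|<1$ by the logarithmic series and is path connected through $e^{th}$, so, as in Proposition~\ref{prop:component}, it is the path component of $1$. Is every unit an exponential? For a unit $f$, the function $f'/f$ is bounded on $\mathbb R$ by \eqref{eq:cauchy}, and we may define
\[
\varphi(f)=\Bigl[\Bigl(\frac1{L_k}\int_0^{L_k}\frac{f'(x)}{f(x)}\,dx\Bigr)_{k\ge1}\Bigr].
\]
Three facts answer the question.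
\begin{itemize}
\item[(1)] $\varphi$ is a homomorphism, because $(fg)'/(fg)=f'/f+g'/g$.
\item[(2)] $\varphi(e^h)=0$ for $h\in R$, because the integral is the boundary term $h(L_k)-h(0)=O(1)$.
\item[(3)] $\varphi(e^{iw})=[(i,i,i,\dots)]\ne0$: the periodic map $e^{ix}$ covers the circle once in each period, and the integral grows like $L_k$.
\end{itemize}
So $e^{iw}$, which for $a=\pi/2$ is the function of Example~\ref{ex:dilation}, is a unit outside the component of $1$, although the disc is contractible. More units come from a change of variable. If $g$ is holomorphic with $g(S_a)\subseteq S_a$ and $g(0)=0$, then $e^{ig}$ is a unit and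
\begin{itemize}
\item[(4)] $\varphi(e^{ig})=i\,[(g(L_k)/L_k)]$,
\end{itemize}
so the averages need not converge if the slope of $g$ keeps changing.

For $A\in SL_n$ the direct generalization of $f'/f\,dx$ is the $1$-form $\operatorname{tr}(A^{-1}dA)$, and this equals $d\det A/\det A=0$ by Jacobi's formula. This agrees with Example~\ref{ex:dilation}, where the windings of $f$ and $1/f$ cancel. The $2$-form $\operatorname{tr}(A^{-1}dA)^2$ vanishes for every $A$, as we recall below. The first candidate is the $3$-form $\operatorname{tr}(A^{-1}dA)^3$, which needs three variables. The rest of the paper repeats (1)--(4) for it, with the circle replaced by the sphere $SU(2)=S^3$ and the winding number by the degree.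

\section{The mean degree homomorphism}\label{sec:Phi}

We use differential forms on $\mathbb R^3$ with matrix coefficients. They are multiplied by $(X\,dx_I)(Y\,dx_J)=XY\,dx_I\wedge dx_J$, and $d$ acts entrywise. For forms $\alpha,\beta$ of degrees $\mu,\nu$,
\begin{equation}\label{eq:rules}
d(\alpha\beta)=(d\alpha)\beta+(-1)^\mu\alpha\,d\beta,\qquad \operatorname{tr}(\alpha\beta)=(-1)^{\mu\nu}\operatorname{tr}(\beta\alpha),\qquad d\operatorname{tr}\alpha=\operatorname{tr}d\alpha .
\end{equation}
In particular $\operatorname{tr}\alpha^2=-\operatorname{tr}\alpha^2=0$ for a $1$-form $\alpha$, while a $1$-form moves cyclically past a $2$-form without a sign.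

Later we factor holomorphic matrices into pieces that are not holomorphic, so we work in a larger group. Let $\mathcal G_n$ be the set of smooth maps $A:\mathbb R^3\to GL_n(\mathbb C)$ such that $A$, $A^{-1}$ and $\partial_1A,\partial_2A,\partial_3A$ are bounded. It is a group under pointwise multiplication, by the product rule and $\partial_j(A^{-1})=-A^{-1}(\partial_jA)A^{-1}$. If $A\in SL_n(H^\infty(S_a^3))$, then $A|_{\mathbb R^3}\in\mathcal G_n$: the inverse is the adjugate, hence bounded, and the derivatives are bounded by \eqref{eq:cauchy}. In the construction of the invariant this is the only use of holomorphy.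

For $A\in\mathcal G_n$ put
\[
\theta_A=A^{-1}dA=\sum_j\theta_j\,dx_j,\qquad\rho_A=dA\,A^{-1}=A\theta_AA^{-1},\qquad\Omega(A)=\operatorname{tr}\theta_A^3 .
\]
The coefficient of $dx_1\wedge dx_2\wedge dx_3$ in $\theta_A^3$ is $\sum_\tau\operatorname{sgn}(\tau)\,\theta_{\tau(1)}\theta_{\tau(2)}\theta_{\tau(3)}$, summed over the permutations $\tau$ of $\{1,2,3\}$. The three even permutations have the trace of $\theta_1\theta_2\theta_3$ and the three odd ones that of $\theta_1\theta_3\theta_2$. Thus
\begin{equation}\label{eq:c}
\Omega(A)=c(A)\,dx_1\wedge dx_2\wedge dx_3,\qquad c(A)=3\operatorname{tr}\bigl(\theta_1[\theta_2,\theta_3]\bigr),\qquad |c(A)|\le6n\,\|\theta_1\|\,\|\theta_2\|\,\|\theta_3\|,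
\end{equation}
with the operator norm on matrices. The function $c(A)$ is bounded. With $Q_L=[0,L]^3$ we define
\[
\Phi(A)=\Bigl[\Bigl(L_k^{-3}\int_{Q_{L_k}}\Omega(A)\Bigr)_{k\ge1}\Bigr]\in\ell^\infty(\mathbb N;\mathbb C)/c_0(\mathbb N;\mathbb C).
\]
We use the same letter for all $n$, and write $\Phi(A)$ for $\Phi(A|_{\mathbb R^3})$ when $A$ is defined on $S_a^3$. Since $\theta_{A\oplus1}=\theta_A\oplus0$, we have
\begin{equation}\label{eq:stable}
\Phi(A\oplus1)=\Phi(A).
\end{equation}

Unlike $f'/f$, the form $\Omega$ is not additive, because matrices do not commute. The defect is exact, and its primitive involves first derivatives only.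

\begin{lemma}\label{lem:product}
For $A,B\in\mathcal G_n$,
\[
\Omega(AB)=\Omega(A)+\Omega(B)-3\,d\operatorname{tr}(\theta_A\rho_B).
\]
Consequently $\Phi:\mathcal G_n\to\ell^\infty(\mathbb N;\mathbb C)/c_0(\mathbb N;\mathbb C)$ is a group homomorphism.
\end{lemma}

\begin{proof}
Write $\theta=\theta_A$ and $\rho=\rho_B$. From $d(AB)=dA\,B+A\,dB$ we get
\[
\theta_{AB}=B^{-1}\theta B+B^{-1}dB=B^{-1}(\theta+\rho)B ,
\]
so $\Omega(AB)=\operatorname{tr}(\theta+\rho)^3$. Among the eight terms of the cube, $\theta\theta\rho$, $\theta\rho\theta$, $\rho\theta\theta$ have the same trace by \eqref{eq:rules}, and so do $\theta\rho\rho$, $\rho\theta\rho$, $\rho\rho\theta$. Also $\operatorname{tr}\rho^3=\operatorname{tr}(B\theta_B^3B^{-1})=\Omega(B)$. Hence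
\[
\Omega(AB)=\Omega(A)+3\operatorname{tr}(\theta^2\rho)+3\operatorname{tr}(\theta\rho^2)+\Omega(B).
\]
Since $d(A^{-1})=-A^{-1}dA\,A^{-1}$, the rules \eqref{eq:rules} give $d\theta=d(A^{-1})\,dA=-\theta^2$ and $d\rho=-dB\,d(B^{-1})=\rho^2$. Therefore
\[
d\operatorname{tr}(\theta\rho)=\operatorname{tr}(d\theta\,\rho)-\operatorname{tr}(\theta\,d\rho)=-\operatorname{tr}(\theta^2\rho)-\operatorname{tr}(\theta\rho^2),
\]
which proves the formula.

The coefficient of $dx_j\wedge dx_k$ in $\operatorname{tr}(\theta\rho)$ is $\operatorname{tr}(\theta_j\rho_k-\theta_k\rho_j)$, which is bounded on $\mathbb R^3$ by some constant $C$. By Stokes' theorem, the integral of $d\operatorname{tr}(\theta\rho)$ over $Q_L$ is a sum of integrals over six faces of area $L^2$, so it is at most $6CL^2$ in modulus. After division by $L_k^3$ it gives a null sequence.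
\end{proof}

The last step is the reason for the quotient by $c_0$, and it is where the bound on first derivatives is needed: without it the integrals over the faces are not controlled by their area. No bound on second derivatives is required.

\begin{lemma}\label{lem:elementary}
$\Phi$ vanishes on $E_n(H^\infty(S_a^3))$.
\end{lemma}

\begin{proof}
Let $A=I_n+\alpha\,\mathbf e_{ij}$ with $i\ne j$. Since $\mathbf e_{ij}^2=0$, we have $A^{-1}=I_n-\alpha\,\mathbf e_{ij}$ and $\theta_A=d\alpha\,\mathbf e_{ij}$, so $\theta_A^2=0$ and $\Omega(A)=0$. An element of $E_n$ is a finite product of such matrices, and Lemma~\ref{lem:product} applies.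
\end{proof}

\section{A periodic matrix of degree one}\label{sec:degree}

We need a matrix that plays the role of $e^{iw}=\cos w+i\sin w$: periodic, holomorphic near $\mathbb R^3$, and of nonzero degree as a map from the torus $\mathbb T^3=(\mathbb R/2\pi\mathbb Z)^3$ to $S^3$.

Recall the Pauli matrices
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\qquad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}.
\]
They have trace $0$, and with $x\cdot\sigma=x_1\sigma_1+x_2\sigma_2+x_3\sigma_3$ they satisfy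
\begin{equation}\label{eq:pauli}
(x\cdot\sigma)(y\cdot\sigma)=(x\cdot y)\,I_2+i\,(x\times y)\cdot\sigma\qquad(x,y\in\mathbb R^3).
\end{equation}
For all complex $\mu,s_1,s_2,s_3$,
\[
\mu I_2+i\,s\cdot\sigma=\begin{pmatrix}\mu+is_3&s_2+is_1\\-s_2+is_1&\mu-is_3\end{pmatrix},\qquad\det(\mu I_2+i\,s\cdot\sigma)=\mu^2+s_1^2+s_2^2+s_3^2 .
\]
The matrices $\mu I_2+i\,s\cdot\sigma$ with $(\mu,s)\in\mathbb R^4$ form a real algebra $\mathbb H\cong\mathbb R^4$ by \eqref{eq:pauli}, the squared Euclidean norm on it is the determinant, and its unit sphere $S^3$ is the group $SU(2)$.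

The first factor of $F$ is $M=mI_2+i\,s\cdot\sigma$ with $s_j=\sin w_j$ and $m=\sum_j\cos w_j-2$, and $\det M=q$. On the torus, $s$ vanishes at the eight points with all $x_j\in\{0,\pi\}$. There $\sum_j\cos x_j\in\{3,1,-1,-3\}$, so
\begin{equation}\label{eq:values}
m=1\ \text{ at } x=0,\qquad m\in\{-1,-3,-5\}\ \text{ at the other seven points.}
\end{equation}
The constant $2$ is chosen for this: $(m,s)$ never vanishes, and it points in the direction $(1,0,0,0)$ exactly once. With a constant larger than $3$ it would never point in that direction, and the degree below would be $0$. The factor $\operatorname{diag}(q^{-1},1)$ makes the determinant $1$ without a square root.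

\begin{lemma}\label{lem:bounded}
We have $q\ge1$ on $\mathbb R^3$. If $0<a\le1/100$, then $|q|\ge1/2$ on $S_a^3$ and $F\in SL_2(H^\infty(S_a^3))$.
\end{lemma}

\begin{proof}
With $c_j=\cos w_j$ and $s_j^2=1-c_j^2$,
\[
q=(c_1+c_2+c_3-2)^2+3-c_1^2-c_2^2-c_3^2=2(c_1c_2+c_1c_3+c_2c_3)-4(c_1+c_2+c_3)+7 .
\]
This is affine in each $c_j$ separately, so its minimum over $[-1,1]^3$ is attained at a vertex. At a vertex $s=0$ and $q=m^2\ge1$ by \eqref{eq:values}.

On $S_1$ we have $|\sin w|,|\cos w|\le\cosh1<1.55$. Hence $|\partial_1q|=|s_1|\,|2c_2+2c_3-4|<1.55\cdot10.2<16$ on $S_1^3$, and by symmetry the same bound holds for $\partial_2q$ and $\partial_3q$. Integrating along the segment from $x$ to $x+iy\in S_a^3$ gives $|q(x+iy)-q(x)|\le48a<1/2$, so $|q|\ge1/2$ on $S_a^3$. The entries of $M$ and the function $q^{-1}$ are bounded and holomorphic there, and $\det F=q\cdot q^{-1}=1$.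
\end{proof}

To compute with $F$ we recall the degree. Let $G:X\to Y$ be a smooth map of compact oriented manifolds of the same dimension, without boundary, with $Y$ connected. There is an integer $\deg G$ such that $\int_XG^*\omega=\deg G\int_Y\omega$ for every smooth form $\omega$ of top degree. If $y\in Y$ is a regular value, then $\deg G$ is the number of preimages of $y$ at which $dG$ preserves orientation minus the number at which it reverses orientation.

\begin{lemma}\label{lem:degree}
$\displaystyle\int_{[0,2\pi]^3}\Omega(F)=24\pi^2$.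
\end{lemma}

\begin{proof}
\emph{Reduction to $SU(2)$.} On $\mathbb R^3$ write $F=GD$ with $G=M/\sqrt q\in S^3=SU(2)$ and $D=\operatorname{diag}(q^{-1/2},q^{1/2})$. Both are smooth and $2\pi$-periodic in each variable, hence in $\mathcal G_2$. The form $\operatorname{tr}(\theta_G\rho_D)$ is periodic, so it descends to $\mathbb T^3$, and its differential integrates to $0$ by Stokes' theorem. Moreover $\theta_D=\frac12\,d\log q\cdot\operatorname{diag}(-1,1)$ is a scalar $1$-form times a constant matrix, so $\theta_D^2=0$ and $\Omega(D)=0$. By Lemma~\ref{lem:product} the integral equals $\int_{\mathbb T^3}\Omega(G)$.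

\emph{$\Omega(G)$ is a volume form pulled back.} Left multiplication by $g\in S^3$ is a linear map of $\mathbb H$ that preserves the determinant, hence an isometry that preserves $S^3$. The tangent space of $S^3$ at $I_2$ has the orthonormal basis $i\sigma_1,i\sigma_2,i\sigma_3$, so $(g\,i\sigma_1,g\,i\sigma_2,g\,i\sigma_3)$ is an orthonormal basis at $g$. We orient $S^3$ by this frame; the volume form $\mathrm{vol}$ takes the value $1$ on it, and $\int_{S^3}\mathrm{vol}=2\pi^2$. Since $\partial_jG$ is tangent to $S^3$ at $G$, we have $\partial_jG=\sum_k\xi_{kj}\,G\,i\sigma_k$ for a real $3\times3$ matrix function $\xi$ with columns $\xi_1,\xi_2,\xi_3$. Thus $\theta_j=i\,\xi_j\cdot\sigma$ and $G^*\mathrm{vol}=\det\xi\;dx_1\wedge dx_2\wedge dx_3$. For $x,y,z\in\mathbb R^3$, formula \eqref{eq:pauli} gives $[iy\cdot\sigma,iz\cdot\sigma]=-2i\,(y\times z)\cdot\sigma$ and then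
\[
3\operatorname{tr}\bigl(ix\cdot\sigma\,[iy\cdot\sigma,iz\cdot\sigma]\bigr)=6\operatorname{tr}\bigl((x\cdot\sigma)((y\times z)\cdot\sigma)\bigr)=12\,x\cdot(y\times z)=12\det(x,y,z).
\]
By \eqref{eq:c}, $c(G)=12\det\xi$, that is, $\Omega(G)=12\,G^*\mathrm{vol}$, and $\int_{\mathbb T^3}\Omega(G)=24\pi^2\deg G$.

\emph{The degree is $1$.} We have $G(x)=I_2$ if and only if $s(x)=0$ and $m(x)>0$, which by \eqref{eq:values} means $x=0$ in $\mathbb T^3$. Both $m$ and $q$ are polynomials in the $\cos x_j$, so their gradients vanish at $0$, where $m=q=1$; and $\partial_js_k(0)=\delta_{jk}$. Hence $\partial_jG(0)=i\sigma_j$, that is, $\xi(0)=I_3$. So $I_2$ is a regular value with one preimage, at which orientation is preserved.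
\end{proof}

From now on put
\[
\kappa=\frac{24\pi^2}{(2\pi)^3}=\frac3\pi .
\]

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $0<a\le1/100$, so that $F\in SL_2(H^\infty(S_a^3))$ by Lemma~\ref{lem:bounded}. The function $c(F)$ is bounded and $2\pi$-periodic in each variable. With $N=\lfloor L/2\pi\rfloor$, the cube $Q_L$ consists of $N^3$ period cubes and a remainder of volume $L^3-(2\pi N)^3=O(L^2)$. By Lemma~\ref{lem:degree},
\[
\int_{Q_L}\Omega(F)=24\pi^2N^3+O(L^2)=\kappa L^3+O(L^2)\qquad(L\ge1).
\]
So $\Phi(F)$ is the class of the constant sequence $\kappa$, which is not $0$. By \eqref{eq:stable}, $\Phi(F\oplus I_{n-2})\ne0$ for all $n\ge2$, and Lemma~\ref{lem:elementary} gives $F\oplus I_{n-2}\notin E_n(H^\infty(S_a^3))$. The substitution in the theorem is the isomorphism $H^\infty(S_a^3)\cong H^\infty(\mathbb D^3)$ of Section~\ref{sec:model}. This proves the case $d=3$.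

For $d>3$ regard the matrix as a function on $\mathbb D^d$ that depends on $z_1,z_2,z_3$ only. Restriction to $z_4=\dots=z_d=0$ is a ring homomorphism $H^\infty(\mathbb D^d)\to H^\infty(\mathbb D^3)$ that returns the matrix of the case $d=3$ and maps $E_n$ into $E_n$. Hence the matrix is not in $E_n(H^\infty(\mathbb D^d))$.
\end{proof}

\section{The image of the homomorphism}\label{sec:image}

Fix $a\in(0,1/100]$. The goal of this section is the following.

\begin{proposition}\label{prop:image}
For every $n\ge2$, $\Phi\bigl(SL_n(H^\infty(S_a^3))\bigr)=\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)$.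
\end{proposition}

\subsection*{The values are real}
The function $c(A)$ is complex-valued in general. We split $A$ by polar decomposition into a unitary factor, for which $c$ is real, and a positive factor, which is an exponential and so should be invisible, as in fact (2) of Section~\ref{sec:model}. There the primitive of $f'/f$ was explicit. Here we use scaling instead: $c$ is cubic in $\theta$, while $\Phi$ is additive.

\begin{lemma}\label{lem:exp}
Let $H:\mathbb R^3\to M_n(\mathbb C)$ be smooth and bounded with bounded first derivatives. Then $\exp H\in\mathcal G_n$ and $\Phi(\exp H)=0$.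
\end{lemma}

\begin{proof}
Let $\|H\|\le C$ and $\|\partial_jH\|\le C$ on $\mathbb R^3$, and let $N\ge1$ be an integer. The derivative $\partial_j(H^\nu)$ is a sum of $\nu$ terms of norm at most $C^\nu$, so termwise differentiation of the exponential series gives
\[
\|\partial_j\exp(H/N)\|\le\sum_{\nu\ge1}\frac{\nu\,C^\nu}{\nu!\,N^\nu}\le\frac{Ce^C}{N},\qquad\|\exp(\pm H/N)\|\le e^C .
\]
Hence $\exp(H/N)\in\mathcal G_n$, its coefficients $\theta_j$ have norm at most $Ce^{2C}/N$, and $|c(\exp(H/N))|\le C'N^{-3}$ by \eqref{eq:c}, with $C'$ independent of $N$. Since $\exp H=\exp(H/N)^N$, Lemma~\ref{lem:product} gives $\Phi(\exp H)=N\,\Phi(\exp(H/N))$, whose quotient norm is at most $C'N^{-2}$. Let $N\to\infty$.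
\end{proof}

\begin{lemma}\label{lem:real}
For every $A\in\mathcal G_n$, $\Phi(A)$ is the class of a real sequence.
\end{lemma}

\begin{proof}
Let $\|A\|,\|A^{-1}\|\le C$. Then $T=A^*A$ is smooth and positive definite, has spectrum in $[C^{-2},C^2]$ at every point, and has bounded first derivatives. Let $\Gamma$ be the circle with diameter $[C^{-2}/2,\,2C^2]$. It lies in the right half-plane at a distance $\delta>0$ from $[C^{-2},C^2]$, so $\|(\lambda-T)^{-1}\|\le1/\delta$ for $\lambda\in\Gamma$. The Hermitian matrix $H=\frac12\log T$ and its derivatives are given by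
\[
H=\frac1{4\pi i}\oint_\Gamma\log\lambda\,(\lambda-T)^{-1}d\lambda,\qquad\partial_jH=\frac1{4\pi i}\oint_\Gamma\log\lambda\,(\lambda-T)^{-1}(\partial_jT)(\lambda-T)^{-1}d\lambda ,
\]
so $H$ satisfies the hypotheses of Lemma~\ref{lem:exp}. Put $P=\exp H$, which is Hermitian with $P^2=T$, and $W=AP^{-1}\in\mathcal G_n$. Then $W^*W=P^{-1}TP^{-1}=I_n$, and $\Phi(A)=\Phi(W)+\Phi(P)=\Phi(W)$.

Differentiating $W^*W=I_n$ shows that $\theta_j=W^*\partial_jW$ is skew-Hermitian. For skew-Hermitian $X,Y$ we have $[X,Y]^*=YX-XY=-[X,Y]$ and $\overline{\operatorname{tr}(XY)}=\operatorname{tr}(Y^*X^*)=\operatorname{tr}(XY)$. So $[\theta_2,\theta_3]$ is skew-Hermitian and $c(W)=3\operatorname{tr}(\theta_1[\theta_2,\theta_3])$ is real.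
\end{proof}

\subsection*{Every real class is attained}
Following fact (4) of Section~\ref{sec:model}, we substitute a self-map $g$ of the strip into the first variable of $F$, and we want to prescribe the ratios $g(L_k)/L_k$. A piecewise linear function with slope $\gamma_k$ on $(L_{k-1},L_k]$ has ratios $\gamma_k+o(1)$, since this last interval fills most of $[0,L_k]$, but it is not holomorphic. Convolving its derivative with a Gaussian makes it entire, changes it by $O(1)$ on the real axis, and costs only a factor $e^{y^2}$ at height $y$. To keep $g(S_a)$ inside $S_a$ we need $|g'|\le1$, which limits the size of the slopes.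

\begin{lemma}\label{lem:selfmap}
Let $(\gamma_k)$ be a real sequence with $|\gamma_k|\le1/e$. There is an entire function $g$, real on $\mathbb R$, with $g(0)=0$, $|g'|\le1$ on $S_1$, $g(S_a)\subseteq S_a$, and $g(L_k)/L_k-\gamma_k\to0$.
\end{lemma}

\begin{proof}
Put $L_0=0$. Let $v=\gamma_k$ on $(L_{k-1},L_k]$ for $k\ge1$ and $v=0$ on $(-\infty,0]$, and define
\[
\tilde v(w)=\pi^{-1/2}\int_{\mathbb R}v(t)\,e^{-(w-t)^2}dt,\qquad g(w)=\int_0^w\tilde v .
\]
Since $|e^{-(x+iy-t)^2}|=e^{y^2}e^{-(x-t)^2}$, the integral converges locally uniformly in $w$, so $\tilde v$ and $g$ are entire; they are real on $\mathbb R$; and $|\tilde v(x+iy)|\le e^{y^2}\|v\|_\infty\le1$ for $|y|<1$. For $x+iy\in S_a$, integration along the vertical segment gives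
\[
|\operatorname{Im}g(x+iy)|=|\operatorname{Im}(g(x+iy)-g(x))|\le|y|<a .
\]
Let $\mathbf 1_L$ be the indicator function of $[0,L]$. Substituting $x=t+\tau$ in $g(L)=\int\mathbf 1_L(x)\tilde v(x)\,dx$ and using $\int e^{-\tau^2}d\tau=\sqrt\pi$, we get
\[
g(L)-\int_0^Lv=\pi^{-1/2}\iint v(t)\,e^{-\tau^2}\bigl(\mathbf 1_L(t+\tau)-\mathbf 1_L(t)\bigr)\,dt\,d\tau .
\]
The intervals $[-\tau,L-\tau]$ and $[0,L]$ differ by a set of measure at most $2|\tau|$, so the right side is at most $\|v\|_\infty\pi^{-1/2}\int2|\tau|e^{-\tau^2}d\tau=2\pi^{-1/2}\|v\|_\infty$ in modulus, for every $L$. Finally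
\[
\Bigl|\int_0^{L_k}v-\gamma_kL_k\Bigr|=\Bigl|\int_0^{L_{k-1}}v-\gamma_kL_{k-1}\Bigr|\le\frac2e\,L_{k-1},
\]
and $L_{k-1}/L_k\le1/k\to0$.
\end{proof}

\begin{lemma}\label{lem:substitute}
Let $g$ be as in Lemma~\ref{lem:selfmap} and $F_g(w)=F(g(w_1),w_2,w_3)$. Then $F_g\in SL_2(H^\infty(S_a^3))$ and
\[
\int_{Q_L}\Omega(F_g)=\kappa\,g(L)\,L^2+O(L^2)\qquad(L\ge1).
\]
\end{lemma}

\begin{proof}
The first claim holds because $g(S_a)\subseteq S_a$. By the chain rule, the coefficient $\theta_1$ of $F_g$ at $x\in\mathbb R^3$ is $g'(x_1)$ times that of $F$ at the real point $(g(x_1),x_2,x_3)$, and $\theta_2,\theta_3$ are those of $F$ at that point. By \eqref{eq:c},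
\[
c(F_g)(x)=g'(x_1)\,c(F)(g(x_1),x_2,x_3).
\]
Put $J_L(y)=\int_{[0,L]^2}c(F)(y,x_2,x_3)\,dx_2\,dx_3$, a continuous function of $y\in\mathbb R$. The function $g$ need not be monotone, but $g'(x_1)J_L(g(x_1))$ is the derivative of $x_1\mapsto\int_0^{g(x_1)}J_L$, and $g(0)=0$. Hence
\[
\int_{Q_L}\Omega(F_g)=\int_0^Lg'(x_1)\,J_L(g(x_1))\,dx_1=\int_0^{g(L)}J_L(y)\,dy .
\]
Let $h=J_{2\pi}$ and $N=\lfloor L/2\pi\rfloor$. The square $[0,L]^2$ consists of $N^2$ period squares and a remainder of area at most $4\pi L$, so $J_L(y)=N^2h(y)+O(L)$ uniformly in $y$. The function $h$ is bounded and $2\pi$-periodic with $\int_0^{2\pi}h=24\pi^2$ by Lemma~\ref{lem:degree}, so $\int_0^Yh=12\pi Y+O(1)$ for all real $Y$. Since $|g(L)|\le L$ and $N^2=L^2/4\pi^2+O(L)$,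
\[
\int_0^{g(L)}J_L=N^2\bigl(12\pi g(L)+O(1)\bigr)+O(L^2)=\frac3\pi\,g(L)\,L^2+O(L^2).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:image}]
The image consists of real classes by Lemma~\ref{lem:real}. Conversely, let $(\beta_k)$ be a bounded real sequence. Choose an integer $N\ge1$ with $N\ge e\,\kappa^{-1}\sup_k|\beta_k|$, put $\gamma_k=\beta_k/(\kappa N)$, and take $g$ from Lemma~\ref{lem:selfmap}. By Lemma~\ref{lem:substitute},
\[
L_k^{-3}\int_{Q_{L_k}}\Omega(F_g)=\kappa\,\frac{g(L_k)}{L_k}+O(L_k^{-1})=\kappa\gamma_k+o(1),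
\]
so $\Phi(F_g^N\oplus I_{n-2})=N\kappa\,[(\gamma_k)]=[(\beta_k)]$ by Lemma~\ref{lem:product} and \eqref{eq:stable}.
\end{proof}

\begin{remark}
Theorem~\ref{thm:counter} needs only $L_k\to\infty$. The condition $L_{k-1}/L_k\to0$ enters in Lemma~\ref{lem:selfmap}, and surjectivity fails for the choice $L_k=k$: the cubes $Q_{k+1}$ and $Q_k$ differ by volume $O(k^2)$, so consecutive averages of a bounded function differ by $O(1/k)$, and the class of $((-1)^k)$ is not attained.
\end{remark}

\section{Domains that retract onto the tridisc}\label{sec:retract}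

\begin{proof}[Proof of Theorem~\ref{thm:onto}]
Fix $a\in(0,1/100]$ and identify $\mathbb D^3$ with $S_a^3$. Composition with $p$ and with $\iota$ defines unital ring homomorphisms $p^*:H^\infty(\mathbb D^3)\to H^\infty(U)$ and $\iota^*:H^\infty(U)\to H^\infty(\mathbb D^3)$, and $\iota^*p^*=\mathrm{id}$. Put $\Psi_n=\Phi\circ\iota^*$ on $SL_n(H^\infty(U))$. It is a homomorphism by Lemma~\ref{lem:product}. It is trivial on $E_n(H^\infty(U))$ by Lemma~\ref{lem:elementary}, because $\iota^*$ maps $E_n$ into $E_n$, and it is compatible with $A\mapsto A\oplus1$ by \eqref{eq:stable}. The map $p$ is needed only now: every $B\in SL_n(H^\infty(\mathbb D^3))$ equals $\iota^*(p^*B)$, so $\iota^*$ is onto $SL_n(H^\infty(\mathbb D^3))$, and the image of $\Psi_n$ is $\ell^\infty(\mathbb N;\mathbb R)/c_0(\mathbb N;\mathbb R)$ by Proposition~\ref{prop:image}.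

\emph{Index.} The constant sequences represent $2^{\aleph_0}$ distinct classes modulo $c_0$, and $\Psi_n$ is constant on cosets of $E_n$, so the index is at least $2^{\aleph_0}$. A function in $H^\infty(U)$ is determined by its values on a countable dense subset of $U$, so $H^\infty(U)$, and with it $SL_n(H^\infty(U))$, has at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ elements.

\emph{The group $SK_1$.} Let $R=H^\infty(U)$. Each $E_n(R)$ is normal in $SL_n(R)$ by Proposition~\ref{prop:component}, so $E(R)$ is normal in $SL(R)$. The compatible maps $\Psi_n$ define a surjective homomorphism on $SL(R)$ that is trivial on $E(R)$, and it factors through $SK_1(R)$.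

\emph{Examples.} For (b), fix $v_0\in V$, put $\iota(z)=(z,v_0)$, and let $p$ be the projection. Case (a) is (b) with $V=\mathbb D^{d-3}$ if $d>3$, and $\iota=p=\mathrm{id}$ if $d=3$. For (c), the maps $\lambda\mapsto(\lambda,0,\dots,0)$ and $z\mapsto z_1$ exhibit $\mathbb D$ as a holomorphic retract of $\mathbb B_k$; use them in three factors, and in the remaining factors let $\iota$ be $0$ and let $p$ forget the coordinates. For (d), let $\iota(z)$ be the $k\times l$ matrix with $z_1,z_2,z_3$ as its first three diagonal entries and zeros elsewhere, whose operator norm is $\max_j|z_j|<1$, and let $p(Z)=(Z_{11},Z_{22},Z_{33})$, where $|Z_{jj}|\le\|Z\|<1$.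
\end{proof}

\begin{remark}
The hypothesis of Theorem~\ref{thm:onto} fails in the cases that we leave unsettled. Differentiating $p\circ\iota=\mathrm{id}$ gives $p'(\iota(0))\,\iota'(0)=I_3$, which forces $d\ge3$ and excludes $\mathbb D^2$. Now let $U=\mathbb B_d$. The holomorphic automorphisms of the ball act transitively, so we may assume $\iota(0)=0$, and then $p(0)=0$. The Schwarz lemma, applied to $\lambda\mapsto\ell(\iota(\lambda x))$ with $\|x\|_\infty=1$ and $\ell$ a linear functional of norm one, gives $|\iota'(0)x|\le\|x\|_\infty$; the same argument for $p$ gives $\|p'(0)y\|_\infty\le|y|$. Since $p'(0)\iota'(0)=I_3$, it follows that $|\iota'(0)x|=\|x\|_\infty$ for all $x\in\mathbb C^3$. Then the maximum norm on $\mathbb C^3$ would satisfy the parallelogram law, which fails for $(1,0,0)$ and $(0,1,0)$.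
\end{remark}

\begin{thebibliography}{9}

\bibitem{Sasane}
Amol Sasane, \emph{Factorization in $SL_n(R)$ with elementary matrices when $R$ is the disk algebra and the Wiener algebra}, arXiv:1405.5006 (2014).

\bibitem{Treil}
S. Treil, \emph{The stable rank of the algebra $H^\infty$ equals 1}, J. Funct. Anal. 109 (1992).

\end{thebibliography}
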